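\title{The limit curve of the zeros of the Miller basis}

\begin{abstract}
Let $g_{k,m}=q^m+O(q^{\ell+1})$ be the Miller basis of holomorphic or weakly holomorphic modular forms of weight $k=12\ell+k'$ and level one. We determine where the zeros of $g_{k,m}$ accumulate in the fundamental domain when $|k|\to\infty$ and $m/\ell\to\delta\in(0,\infty)\setminus\{1\}$, apart from certain residue classes of $k$ at two values of $\delta$. The limit is the higher of the unit circle and the level curve of $|q^\delta/\Delta|$ through a zero of $E_2-\delta$. A conjecture posed in a paper of Chiriac and Jorza predicts a logarithmic Szeg\H{o} curve in place of this level curve. We show that the conjecture holds for $\delta\le\delta_1$ and $\delta\ge\delta_S$ and fails for $\delta\in(\delta_1,1)\cup(1,\delta_S)$, where $\delta_1\approx0.6203$ and $\delta_S\approx1.161$. We also find the limiting distribution of the zeros and the proportion that lies exactly on the unit circle.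
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The Miller basis and its zeros}

Let $\mathfrak H$ be the upper half-plane, $\tau=x+iy\in\mathfrak H$, $q=e^{2\pi i\tau}$ and $Q=|q|=e^{-2\pi y}$. A \emph{weakly holomorphic modular form} of even weight $k$ is a holomorphic function $f$ on $\mathfrak H$ with $f(\gamma\tau)=(c\tau+d)^kf(\tau)$ for all $\gamma\in\mathrm{SL}_2(\mathbb Z)$ with lower row $(c,d)$, whose expansion in powers of $q$ has finitely many negative exponents; the forms without negative exponents make up the space $M_k$. We use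
\[
E_4=1+240\sum_{n\ge1}\sigma_3(n)q^n,\quad E_6=1-504\sum_{n\ge1}\sigma_5(n)q^n,\quad \Delta=q\prod_{n\ge1}(1-q^n)^{24},\quad j=\frac{E_4^3}{\Delta},
\]
where $\sigma_s(n)=\sum_{d\mid n}d^s$, together with $E_0=1$, $E_8=E_4^2$, $E_{10}=E_4E_6$, $E_{14}=E_4^2E_6$. Let
\[
\mathcal F=\{\tau\in\mathfrak H:|\Re\tau|\le\tfrac12,\ |\tau|\ge1\},\qquad \rho=e^{2\pi i/3},\qquad a=\Im\rho=\tfrac{\sqrt3}2 .
\]
A point is \emph{elliptic} if it is $\mathrm{SL}_2(\mathbb Z)$-equivalent to $i$ or $\rho$; the elliptic points of $\mathcal F$ are $\rho$, $i$, $\rho+1$. Let $\mathcal A$ be the arc of the unit circle from $i$ to $\rho$, and $\overline{\mathcal A}=\{|\tau|=1,\ |\Re\tau|\le\frac12\}$ its union with its mirror image. Recall that $\Delta$ has no zeros in $\mathfrak H$, that $E_4$ and $E_6$ have simple zeros exactly on the orbits of $\rho$ and $i$, and that $j=q^{-1}+744+\cdots$ maps the set of orbits bijectively onto $\mathbb C$. Two distinct points of $\mathcal F$ are equivalent exactly when they lie on the boundary and are exchanged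 by $\tau\mapsto-\bar\tau$. We have $j(-\bar\tau)=\overline{j(\tau)}$; the arc $\mathcal A$ is mapped bijectively onto $[0,1728]$, the side of $\mathcal F$ above $\rho$ onto $(-\infty,0)$, and the imaginary axis above $i$ onto $(1728,\infty)$.

Write $k=12\ell+k'$ with $k'\in\{0,4,6,8,10,14\}$; for $k\ge4$ one has $\ell+1=\dim M_k$. The valence formula
$\operatorname{ord}_\infty f+\frac12\operatorname{ord}_if+\frac13\operatorname{ord}_\rho f+\sum'\operatorname{ord}_\tau f=\frac k{12}$, with $\sum'$ over the non-elliptic orbits, determines $\operatorname{ord}_if$ modulo $2$ and $\operatorname{ord}_\rho f$ modulo $3$. The form $E_{k'}$ has orders at most $1$ and $2$ at these points, which are therefore the smallest possible ones. So $f/(\Delta^\ell E_{k'})$ is holomorphic on $\mathfrak H$, of weight $0$ and meromorphic at the cusp, hence a polynomial in $j$. Since $\Delta^\ell E_{k'}j^n=q^{\ell-n}+\cdots$ has real coefficients, a triangular linear system shows that for every integer $m\le\ell$ there is exactly one form $g_{k,m}=q^m+O(q^{\ell+1})$ of weight $k$,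 and that
\begin{equation}\label{eq:P}
g_{k,m}=\Delta^\ell E_{k'}\,P(j),\qquad P=P_{k,m}\in\mathbb R[X]\ \text{monic of degree } D=\ell-m .
\end{equation}
We call such a pair $(k,m)$ \emph{admissible}. For $k\ge4$ the forms $g_{k,m}$ with $0\le m\le\ell$ are the \emph{Miller basis} of $M_k$; for $k<0$ we have $\ell<0$ and all $g_{k,m}$ have a pole at the cusp. The factor $\Delta^\ell E_{k'}$ vanishes at most at elliptic points, so the non-elliptic zeros of $g_{k,m}$ are the non-elliptic zeros of $P\circ j$. The $D$ roots of $P$ are the zeros whose position is not forced, and we ask where they lie.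

Take $D=1$ and $k'=0$. The coefficient of $q^\ell$ in $\Delta^\ell(j-w)=q^{\ell-1}(1-24\ell q+\cdots)(1+(744-w)q+\cdots)$ vanishes for $w=744-24\ell$. The zero therefore lies on $\mathcal A$ for $-41\le\ell\le31$. It climbs the line $\Re\tau=-\frac12$ as $\ell\to+\infty$ and the imaginary axis as $\ell\to-\infty$, at $q\approx-1/(24\ell)$. Zeros can lie on the arc, and they can leave it; the parameter that decides between the two behaviors is the ratio $m/\ell$.

\subsection{The conjecture}

Fix $\delta\in(0,\infty)\setminus\{1\}$. A \emph{$\delta$-sequence} is a sequence of admissible pairs $(k,m)$ with $|k|\to\infty$ and $m/\ell\to\delta$. From $m\le\ell$ we get $m/\ell\le1$ for $\ell>0$ and $m/\ell\ge1$ for $\ell<0$; so, after finitely many terms are discarded, $k$ and $\ell$ have the sign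
\[
\varepsilon=+1\ \text{ if }\delta<1,\qquad \varepsilon=-1\ \text{ if }\delta>1 .
\]
Let $Z_{k,m}$ be the set of non-elliptic zeros of $g_{k,m}$ in $\mathcal F$.

The \emph{Szeg\H{o} curve} is $\mathcal S=\{z\in\mathbb C:|ze^{1-z}|=1\}$. In polar coordinates $z=te^{i\phi}$ its equation is $u(t)=\cos\phi$ with $u(t)=(1+\log t)/t$. Since $u'(t)=-t^{-2}\log t$, the function $u$ increases on $(0,1]$, and it maps $[\omega,1]$ bijectively onto $[-1,1]$, where $\omega=W(e^{-1})=0.27846\ldots$ is the value of the Lambert function defined by $\omega e^\omega=e^{-1}$. Thus the part of $\mathcal S$ in the closed unit disc is the loop $t=u^{-1}(\cos\phi)$. Put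
\begin{equation}\label{eq:h}
\kappa=\frac{|1-\delta|}{24},\qquad h_\delta(x)=-\frac1{2\pi}\log\big(\kappa\,u^{-1}(\varepsilon\cos2\pi x)\big),\qquad |x|\le\tfrac12 .
\end{equation}
The graph $\mathcal S_\delta$ of $h_\delta$ consists of the $\tau$ for which $\varepsilon q/\kappa$ lies on the loop. It is the logarithmic Szeg\H{o} curve $\mathcal L_\pm$, on which $\pm24q$ lies on the loop, shifted vertically by $-\frac1{2\pi}\log|1-\delta|$, the sign $\pm$ being $\varepsilon$. The upper hull of $\mathcal A$ and $\mathcal S_\delta$ in $\mathcal F$ is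
\[
\mathcal C_\delta=\{x+iy:\ |x|\le\tfrac12,\ y=\max(\sqrt{1-x^2},h_\delta(x))\}.
\]

Two known results form the context. (i) As $k\to+\infty$, the proportion, among the $D$ zeros, of non-elliptic zeros that lie on $\mathcal A$ is asymptotically at least $1$ if $\delta<0.6194$, and at least $1-2.9832(\delta-0.6194)$ if $0.6194\le\delta<0.9546$. (ii) If $|k|\to\infty$ and $D\to\infty$ with $D<\alpha\log|k|/\log\log|k|$ for some $\alpha\in(0,1)$, so that $m/\ell\to1$, then the zeros approach the moving curve $\mathcal S_{m/\ell}$. The arc is right for small $\delta$, and the Szeg\H{o} curve is right when $m/\ell$ tends to $1$ fast; the natural guess for fixed $\delta$ is the higher of the two. This is the problem posed in \cite{CJ}.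

\medskip
\noindent\textbf{Conjecture.} \emph{For every $\delta\in(0,\infty)\setminus\{1\}$ and every $\delta$-sequence, $\max_{\tau\in Z_{k,m}}\operatorname{dist}(\tau,\mathcal C_\delta)\to0$.}
\medskip

The conjecture is false, but its shape is right: the limit is the higher of the arc and a second curve, and we find exactly for which $\delta$ the conjectured hull is correct.

\subsection{The limit curve}

Write $\sigma=\sigma_1$, so that $\sigma_{-1}(n)=\sigma(n)/n$, and $\mathcal D=q\frac d{dq}=\frac1{2\pi i}\frac d{d\tau}$. The product for $\Delta$ gives $\log\Delta=2\pi i\tau-24\sum_{n\ge1}\sigma_{-1}(n)q^n$, and $\mathcal D\log\Delta=E_2=1-24\sum_{n\ge1}\sigma(n)q^n$. For real $\nu$ on the same side of $1$ as $\delta$ put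
\begin{equation}\label{eq:H}
\Phi_\nu=\varepsilon(-\log\Delta+2\pi i\nu\tau),\qquad
H_\nu=\Re\Phi_\nu=2\pi|1-\nu|y+24\varepsilon\sum_{n\ge1}\sigma_{-1}(n)Q^n\cos2\pi nx .
\end{equation}
For an admissible pair we always set $L=|\ell|$ and $\nu=m/\ell$. Then $e^{L\Phi_\nu}=q^m\Delta^{-\ell}$, so $H_\nu$ is the exponential rate of $|q^m/\Delta^\ell|$, and $D/L=|1-\nu|$. The function $H_\nu$ is harmonic, and even and $1$-periodic in $x$. Differentiating, with $\partial_yH_\nu=\Re(i\Phi_\nu')$,
\begin{equation}\label{eq:deriv}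
\Phi_\nu'=2\pi i\varepsilon(\nu-E_2),\qquad \partial_yH_\nu=2\pi\varepsilon(\Re E_2-\nu),\qquad \Phi_\nu''=4\pi^2\varepsilon\,\mathcal DE_2 .
\end{equation}
The critical points of $H_\delta$ are thus the zeros of $E_2-\delta$. Let $x_0=0$ if $\varepsilon=1$ and $x_0=\frac12$ if $\varepsilon=-1$, and let
\[
F(y)=E_2(\tfrac12+iy)=1+24\sum_{n\ge1}(-1)^{n-1}\sigma(n)Q^n .
\]
By Lemma~\ref{lem:F}, $E_2(iy)$ increases strictly to $1$ with $E_2(i/2)<0$, and $F$ decreases strictly on $[\frac12,\infty)$ from $6/\pi$ to $1$. Define the \emph{base height} $\beta=\beta_\delta\ge\frac12$ by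
\[
E_2(i\beta)=\delta\ \ (0<\delta<1),\qquad F(\beta)=\delta\ \ (1<\delta\le\tfrac6\pi),\qquad \beta=\tfrac12\ \ (\delta\ge\tfrac6\pi),
\]
and put $\tau_0=x_0+i\beta$, $c_\delta=H_\delta(\tau_0)$. By Lemma~\ref{lem:P2}, for each real $x$ there is a unique $Y_\delta(x)\ge\beta$ with $H_\delta(x+iY_\delta(x))=c_\delta$. Let (see Figure~\ref{fig:curve})
\[
\mathcal C^*_\delta=\{x+iy:\ |x|\le\tfrac12,\ y=\max(\sqrt{1-x^2},Y_\delta(x))\}.
\]
The \emph{exceptional cases} are $\delta=3/\pi$ with $k\equiv0\pmod4$, where $\tau_0=i$, and $\delta=2\sqrt3/\pi$ with $k\not\equiv2\pmod6$, where $\tau_0=\rho+1$. A $\delta$-sequence is \emph{non-exceptional} if none of its members is in an exceptional case.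

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=8]
\draw[gray] (120:1) -- (-0.5,1.08);
\draw[gray] (60:1) -- (0.5,1.08);
\draw[gray] (120:1) arc (120:60:1);
\draw[dashed] (0,0.765) .. controls (0.12,0.885) and (0.3,0.965) .. (0.5,0.965);
\draw[dashed] (0,0.765) .. controls (-0.12,0.885) and (-0.3,0.965) .. (-0.5,0.965);
\begin{scope}
\clip (120:1) arc (120:60:1) -- (0.5,1.08) -- (-0.5,1.08) -- cycle;
\draw[very thick] (0,0.765) .. controls (0.12,0.885) and (0.3,0.965) .. (0.5,0.965);
\draw[very thick] (0,0.765) .. controls (-0.12,0.885) and (-0.3,0.965) .. (-0.5,0.965);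
\end{scope}
\draw[very thick] (109.1:1) arc (109.1:70.9:1);
\fill (0,0.765) circle (0.006) node[below] {$\tau_0=i\beta$};
\fill (0,1) circle (0.006) node[above] {$i$};
\fill (120:1) circle (0.006) node[left] {$\rho$};
\fill (60:1) circle (0.006) node[right] {$\rho+1$};
\fill (109.1:1) circle (0.006) node[above] {$e^{i\theta_c}$};
\end{tikzpicture}
\caption{Schematic picture for a value $\delta\in(\delta_1,3/\pi)$. The level curve $y=Y_\delta(x)$ of $|q^\delta/\Delta|$ starts at the zero $\tau_0$ of $E_2-\delta$ below the unit circle (dashed) and crosses the circle at $e^{i\theta_c}$ and its mirror image. The zeros of $g_{k,m}$ accumulate on the thick curve $\mathcal C^*_\delta$, the higher of the circle and the level curve.}\label{fig:curve}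
\end{figure}

\begin{theorem}\label{thm:curve}
Let $\delta\in(0,\infty)\setminus\{1\}$.
\begin{enumerate}
\item[(a)] Along every non-exceptional $\delta$-sequence, $Z_{k,m}$ converges to $\mathcal C^*_\delta$ in the Hausdorff sense: $\max_{\tau\in Z_{k,m}}\operatorname{dist}(\tau,\mathcal C^*_\delta)\to0$, and every point of $\mathcal C^*_\delta$ is a limit of points of $Z_{k,m}$.
\item[(b)] In the exceptional cases, every limit point $x+iy$ of non-elliptic zeros in $\mathcal F$ satisfies $y\le\max(\sqrt{1-x^2},Y_\delta(x))$.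
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:conj}
There is a unique $\delta_1\in(0,1)$ with $H_{\delta_1}(\rho)=c_{\delta_1}$, and $\delta_1<3/\pi$. Let $\delta_S=1+24e^{-2\pi}/\omega$. The assertion of the conjecture is true for $\delta\in(0,\delta_1]\cup[\delta_S,\infty)$, where $\mathcal C_\delta=\mathcal C^*_\delta=\overline{\mathcal A}$. It is false for $\delta\in(\delta_1,1)\cup(1,\delta_S)$: it fails for every non-exceptional $\delta$-sequence, and such sequences exist for every $\delta$.
\end{theorem}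

Numerically $\delta_S\approx1.161$ and $\delta_1\approx0.6203$; the latter value is not used in the proofs. The third theorem counts the $D$ roots of $P$ with multiplicity; the non-elliptic zeros on $\mathcal A$ correspond to the roots in $(0,1728)$. Let
\[
\Theta_\delta=\{\theta\in[\tfrac\pi2,\tfrac{2\pi}3]:Y_\delta(\cos\theta)<\sin\theta\},\qquad
\mathcal G_\delta=\{x+iY_\delta(x):|x|\le\tfrac12,\ Y_\delta(x)>\sqrt{1-x^2}\}.
\]

\begin{theorem}\label{thm:dist}
Let $\delta\in(0,\infty)\setminus\{1\}$, and consider a non-exceptional $\delta$-sequence.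
\begin{enumerate}
\item[(a)] The proportion, among the $D$ zeros, of non-elliptic zeros lying exactly on $\mathcal A$ tends to
\[
\Lambda(\delta)=\frac1{\pi|1-\delta|}\int_{\Theta_\delta}\varepsilon(6-2\pi\delta\sin\theta)\,d\theta .
\]
\item[(b)] The remaining proportion is distributed along $\mathcal G_\delta$ with density $|E_2(z)-\delta|\,|dz|/|1-\delta|$: for every continuous $\varphi$ on $\mathbb C$,
\[
\frac1D\sum_{P(w)=0,\ w\notin[0,1728]}\varphi(w)\ \longrightarrow\ \int_{\mathcal G_\delta}\varphi(j(z))\,\frac{|E_2(z)-\delta|}{|1-\delta|}\,|dz| .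
\]
\item[(c)] Let $\delta<1$. Then $\Lambda(\delta)=1$ if $\delta\le\delta_1$, $\Lambda(\delta)=0$ if $\delta\ge3/\pi$, and for $\delta_1<\delta<3/\pi$
\[
\Lambda(\delta)=\frac{6(\theta_c-\pi/2)/\pi+2\delta\cos\theta_c}{1-\delta},
\]
where $\theta_c\in(\frac\pi2,\frac{2\pi}3)$ is the unique solution of $H_\delta(e^{i\theta_c})=c_\delta$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} works out by hand the two mechanisms that produce zeros. Sections \ref{sec:integral}--\ref{sec:asym} prove Theorem~\ref{thm:curve}, and Sections \ref{sec:conj} and \ref{sec:dist} deduce Theorems \ref{thm:conj} and \ref{thm:dist}.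

\section{Two mechanisms, by hand}\label{sec:model}

A sum of terms of exponential size can vanish only where its two largest terms have the same rate of growth. Both pieces of $\mathcal C^*_\delta$ arise in this way.

\subsection{Two points of one orbit: the arc}

High in the cusp $g_{k,m}(z)$ is close to $e^{2\pi imz}$, and $g_{k,m}(z)=z^{-k}g_{k,m}(-1/z)$ turns this into the approximation $z^{-k}e^{-2\pi im/z}$ at the image points. On the unit circle the two expressions have equal modulus: for $z=e^{i\theta}$, where $1/z=\cos\theta-i\sin\theta$,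
\begin{equation}\label{eq:arc}
e^{ik\theta/2}\big(e^{2\pi imz}+z^{-k}e^{-2\pi im/z}\big)=2e^{-2\pi m\sin\theta}\cos\vartheta(\theta),\qquad \vartheta(\theta)=\frac{k\theta}2+2\pi m\cos\theta .
\end{equation}
The function $e^{ik\theta/2}g_{k,m}(e^{i\theta})$ is real as well, because real Fourier coefficients give $\overline{g_{k,m}(z)}=g_{k,m}(-\bar z)=g_{k,m}(-1/z)=z^kg_{k,m}(z)$ on $|z|=1$. If $g_{k,m}$ were close to the sum of the two terms along all of $\mathcal A$, it would change sign about $|\vartheta(\frac{2\pi}3)-\vartheta(\frac\pi2)|/\pi=|\frac k{12}-m|=D+O(1)$ times, which accounts for almost all zeros.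

\subsection{A residue against a saddle point: the Szeg\H{o} curve}

Let $k'=0$. By \eqref{eq:P}, $P$ is determined by
\[
P(j)=q^m\Delta^{-\ell}+O(q),\qquad q^m\Delta^{-\ell}=q^{-D}\exp\Big(24\ell\sum_{n\ge1}\sigma_{-1}(n)q^n\Big).
\]
Replace $j$ by $1/q$ and the series by its first term. Then $P(1/q)$ becomes the part of $q^{-D}e^{24\ell q}$ with exponents at most $0$, that is, $q^{-D}T_D(z)$ with
\[
T_D(z)=\sum_{n=0}^D\frac{(Dz)^n}{n!},\qquad z=\frac{24\ell q}D=\frac{24\,\varepsilon q}{|1-\nu|}.
\]
For $D=1$ this is $1+24\ell q$, in agreement with the example in Section~\ref{sec:intro}. For $0<|z|<1$ subtract the tail of the exponential series: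
\begin{equation}\label{eq:model}
z^{-D}T_D(z)=\Big(\frac{e^z}z\Big)^D-\frac{D^D}{D!}\sum_{i\ge1}\frac{D^i}{(D+1)\cdots(D+i)}z^i=\Big(\frac{e^z}z\Big)^D-\frac{D^D}{D!}\Big(\frac z{1-z}+o(1)\Big),
\end{equation}
locally uniformly as $D\to\infty$, since the coefficients of $z^i$ lie in $(0,1)$ and tend to $1$. By Stirling's formula $D^D/D!\sim e^D/\sqrt{2\pi D}$. The first term dominates where $|e^z/z|>e$ and the second, which does not vanish, where $|e^z/z|<e$. So zeros in the punctured disc accumulate only on $|ze^{1-z}|=1$: this is where the Szeg\H{o} curve comes from.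

The form of this argument that generalizes is a contour integral. Expanding $1/(1-r/z)$ in a geometric series gives
\[
z^{-D}T_D(z)=\frac1{2\pi i}\oint_{|r|=r_0}\Big(\frac{e^r}r\Big)^D\frac1{1-r/z}\,\frac{dr}r\qquad(0<r_0<|z|).
\]
Enlarge the circle to $|r|=1$. The pole at $r=z$ produces the first term of \eqref{eq:model}, and the integral over $|r|=1$ is the second. The point $r=1$ is the critical point of $e^r/r$; there $|e^r/r|$ is maximal on the circle and minimal along the positive axis, with value $e$. The zeros lie on the level curve of the phase through its saddle point.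

\subsection{What changes for modular forms}

Four things change, and they organize the proof.

First, the phase $z-\log z$ must be replaced by $\Phi_\nu$. At the saddle $|q|=D/(24L)$ the first neglected term $36\ell q^2$ of the exponent has size $D^2/(16L)$, which is $|1-\nu|/16$ times the scale $D$ of \eqref{eq:model}. It is negligible when $\nu\to1$ and not for fixed $\delta$. The saddle becomes $\tau_0$, and the Szeg\H{o} curve becomes the graph of $Y_\delta$. Second, the single pole $r=z$ becomes the whole orbit of $z$, and we must show that no other orbit point above the contour beats $z$ (Lemma~\ref{lem:P3}). Third, on the unit circle $z$ and $-1/z$ tie, which is \eqref{eq:arc}. Fourth, the amplitude of the integrand contains an Eisenstein series, which can vanish at the saddle; these are the exceptional cases.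

\section{The integral formula}\label{sec:integral}

Recall that $\Im\gamma z=\Im z/|cz+d|^2$. Modulo the translation $z\mapsto z+1$, the point $\gamma z$ depends only on the coprime pair $\pm(c,d)$, and for non-elliptic $z$ different pairs give different points modulo $1$.

\begin{lemma}\label{lem:orbit}
Let $z=x+iy\in\mathcal F$ and let $\gamma$ have lower row $(c,d)$ with $c\ne0$.
\begin{enumerate}
\item[(a)] $\Im\gamma z\le\min(y,1/y)$.
\item[(b)] $\Im\gamma z<y$ if $|z|>1$, or if $|z|=1$, $|x|<\frac12$ and $d\ne0$.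
\item[(c)] For compact $V\subset\mathfrak H$ and $h>0$ there are only finitely many pairs $\pm(c,d)$ with $\Im\gamma z\ge h$ for some $z\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $|cz+d|^2=c^2|z|^2+2cdx+d^2\ge c^2-|cd|+d^2=(|c|-|d|)^2+|cd|\ge1$, and the first inequality is strict in case (b). Also $|cz+d|\ge|c|y\ge y$. For (c), $|cz+d|^2\le\Im z/h$ bounds first $c$ and then $d$.
\end{proof}

Put
\[
A=\frac{E_{14-k'}}\Delta,\qquad f_z(\tau)=\frac{A(\tau)\,e^{L\Phi_\nu(\tau)}}{j(\tau)-j(z)} .
\]
The function $f_z$ is $1$-periodic, and its poles lie on the orbit of $z$.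

\begin{lemma}\label{lem:integral}
Let $z\in\mathfrak H$. If $T$ exceeds the height of every orbit point of $z$, then
\begin{equation}\label{eq:int}
P(j(z))=\int_{iT}^{iT+1}f_z(\tau)\,d\tau .
\end{equation}
If $z$ is non-elliptic and no orbit point has height $h>0$, then, with $\zeta$ running over the orbit points modulo $1$ of height greater than $h$,
\begin{equation}\label{eq:res}
P(j(z))=\sum_\zeta\frac{e^{L\Phi_\nu(\zeta)}}{E_{k'}(\zeta)}+\int_{ih}^{ih+1}f_z(\tau)\,d\tau .
\end{equation}
\end{lemma}

\begin{proof}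
Let $w=j(z)$. By periodicity and Cauchy's theorem we may take $T$ large. Since $j-w=q^{-1}(1+O(q))$, the closed curve $j(\tau)$, with $\tau$ running from $iT$ to $iT+1$, winds once clockwise around $w$. We use the identity $\mathcal Dj=-E_{14}/\Delta$. Cauchy's formula for the polynomial $P$ gives
\[
P(w)=-\frac1{2\pi i}\int_{iT}^{iT+1}\frac{P(j(\tau))\,j'(\tau)}{j(\tau)-w}\,d\tau=\int_{iT}^{iT+1}\frac{P(j(\tau))}{j(\tau)-w}\,\frac{E_{14}}\Delta\,d\tau .
\]
By \eqref{eq:P} and $g_{k,m}=q^m+O(q^{\ell+1})$ we have $P(j)=q^m\Delta^{-\ell}/E_{k'}+O(q)$. The $O(q)$ term contributes a power series in $q$ of size $O(q)\cdot O(q)\cdot O(q^{-1})$, which has no constant term and integrates to $0$. Since $E_{14}=E_{k'}E_{14-k'}$ for each of the six values of $k'$, what remains is $f_z$. This proves \eqref{eq:int}. For \eqref{eq:res} apply the residue theorem to a rectangle of width $1$ between the heights $h$ and $T$; the vertical sides cancel, so the integral at height $h$ minus the integral at height $T$ is $2\pi i$ times the sum of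 the residues. At a non-elliptic $\zeta$ the pole is simple, and $2\pi i\operatorname{Res}_\zeta f_z=Ae^{L\Phi_\nu}/\mathcal Dj=-e^{L\Phi_\nu(\zeta)}/E_{k'}(\zeta)$.
\end{proof}

To compare the residues we split $H_\nu$ into an invariant part and a function of the height. The function $K=\log(|\Delta|y^6)$ is invariant under $\mathrm{SL}_2(\mathbb Z)$ and under $\tau\mapsto-\bar\tau$. With $s_\nu(y)=\varepsilon(6\log y-2\pi\nu y)$,
\begin{equation}\label{eq:KS}
H_\nu=-\varepsilon K+s_\nu(y),\qquad H_\nu(\gamma z)-H_\nu(z)=s_\nu(\Im\gamma z)-s_\nu(\Im z).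
\end{equation}
Since $K$ is invariant under $\tau\mapsto1/\bar\tau$, we have $K(re^{i\theta})=K(r^{-1}e^{i\theta})$, so $\partial_rK=0$ on the unit circle. Hence the radial derivative of $H_\delta$ there is $s_\delta'(\sin\theta)\sin\theta$:
\begin{equation}\label{eq:radial}
\partial_rH_\delta(e^{i\theta})=\varepsilon(6-2\pi\delta\sin\theta).
\end{equation}

\section{The functions $E_2$ and $\Delta$ on lines}\label{sec:E2}

We recall that $E_2(-1/\tau)=\tau^2E_2(\tau)+\frac{6\tau}{\pi i}$; that $E_2^*=E_2-\frac3{\pi y}$ satisfies $E_2^*(\gamma\tau)=(c\tau+d)^2E_2^*(\tau)$; and Ramanujan's identity $\mathcal DE_2=(E_2^2-E_4)/12$. The function $E_2^*$ vanishes at all elliptic points: $i$ is fixed by $\tau\mapsto-1/\tau$ with factor $i^2\ne1$, and $\rho$ by $\tau\mapsto-1/(\tau+1)$ with factor $(\rho+1)^2=\rho\ne1$. From $e^{i\theta}+1=2\cos\frac\theta2\,e^{i\theta/2}$ we get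
\begin{equation}\label{eq:side}
-\frac1{e^{i\theta}+1}=-\frac12+\frac i2\tan\frac\theta2 ,
\end{equation}
so $\mathcal A$ is equivalent to the segment from $-\frac12+\frac i2$ to $\rho$, with $i$ corresponding to the lower end. We use $\sigma(n)\le n^2$ and one tail bound. For $y\ge\frac12$ we have $Q\le e^{-\pi}<0.0433$, and consecutive terms of $\sum_{n\ge6}n^4Q^n$ have ratio at most $(7/6)^4Q<0.081$, so
\begin{equation}\label{eq:tail}
\sum_{n\ge6}n^4Q^n\le1.09\cdot1296\,Q^6<0.2\,Q^3\qquad(y\ge\tfrac12).
\end{equation}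
Let $Q_a=e^{-2\pi a}=e^{-\pi\sqrt3}<0.00434$.

\begin{lemma}\label{lem:lines}
\begin{enumerate}
\item[(a)] For $y>0$ and $x\notin\mathbb Z$: $\Re E_2(x+iy)>E_2(iy)$ and $|\Delta(x+iy)|>\Delta(iy)$.
\item[(b)] For $y\ge\frac12$ and $x\notin\frac12+\mathbb Z$: $\Re E_2(x+iy)<F(y)$ and $|\Delta(x+iy)|<|\Delta(\frac12+iy)|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both $1-\Re E_2$ and $-\log|\Delta|-2\pi y$ have the form $24\sum a_nQ^n\cos2\pi nx$, with $a_n=\sigma(n)$ or $\sigma(n)/n$; thus $a_1=1$ and $0<a_n\le\sigma(n)$. Such a sum is strictly largest at $x\in\mathbb Z$, which is (a). For (b) we show that it is strictly smallest at $x\in\frac12+\mathbb Z$; here the even terms have the wrong sign, and $Q$ must be small. Put $2\pi x=\pi+\phi$. Then $\cos2\pi nx-\cos n\pi=-2(-1)^n\sin^2\frac{n\phi}2$. Dropping the odd $n\ge3$ and using $|\sin nt|\le n|\sin t|$ for even $n$,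
\[
\sum_{n\ge1}a_nQ^n(\cos2\pi nx-\cos n\pi)\ge2Q\sin^2\tfrac\phi2\,\Big[1-\sum_{n\ \mathrm{even}}n^2a_nQ^{n-1}\Big].
\]
By \eqref{eq:tail} the last sum is at most $12Q+112Q^3+0.2Q^2<0.54$.
\end{proof}

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] $E_2(iy)$ has positive derivative in $y$ and limit $1$; $E_2(i/2)<0$ and $E_2(i)=3/\pi$.
\item[(b)] On $[\frac12,\infty)$ we have $F''\ge96\pi^2Q(1-12Q)>0$, $F'<0$ and $F>1$, and $F\to1$. Moreover $F(\frac12)=6/\pi$, $F(a)=\frac3{\pi a}=2\sqrt3/\pi$ and $F'(a)=-2/\pi$.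
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claims follow from the $q$-series. At $\tau=2i$ the transformation law gives $E_2(i/2)=\frac{12}\pi-4E_2(2i)<3.82-3.99<0$, and $E_2^*(i)=0$ gives $E_2(i)$.

(b) We have $F''=96\pi^2\sum(-1)^{n-1}n^2\sigma(n)Q^n=96\pi^2(Q-12Q^2+36Q^3-112Q^4+\cdots)$. The term $36Q^3$ exceeds $112Q^4+\sum_{n\ge6}n^4Q^n$ by $112Q<4.9$ and \eqref{eq:tail}, and the term with $n=5$ is positive. So $F'$ increases strictly to its limit $0$, whence $F'<0$, and $F$ decreases strictly to $1$. The points $\frac12+\frac i2$ and $\rho+1$ are elliptic by \eqref{eq:side}, so $F(y)=\frac3{\pi y}$ for $y=\frac12$ and $y=a$. Finally $F'=-2\pi\mathcal DE_2$, and at $\rho+1$ we have $E_4=0$ and $E_2^2=12/\pi^2$.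
\end{proof}

The critical point of $s_\delta$ is $y=\frac3{\pi\delta}$, while the saddle for $\delta>1$ solves $F(y)=\delta$. To relate the two we compare $F$ with $\frac3{\pi y}$.

\begin{lemma}\label{lem:Fcomp}
\begin{enumerate}
\item[(a)] $F''(y)\ge\frac6{\pi y^3}$ on $[\frac12,a]$.
\item[(b)] $\theta\mapsto K(e^{i\theta})$ is nondecreasing on $[\frac\pi2,\frac{2\pi}3]$.
\item[(c)] $F(y)\ge\frac3{\pi y}$ for $y\ge a$.
\item[(d)] $F(y)>\frac3\pi\,\frac{\log(a/y)}{a-y}$ for $\frac12\le y<a$.
\end{enumerate}
\end{lemma}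

\begin{proof}
(a) By Lemma~\ref{lem:F}(b) it suffices to show $16\pi^3Qy^3(1-12Q)\ge1$, where $16\pi^3>496$. The factor $Qy^3$ decreases for $y\ge\frac3{2\pi}$, and $1-12Q$ increases. On $[0.5,0.62]$ we have $Qy^3\ge0.00484$ and $1-12Q\ge0.481$, so the product is at least $1.15$. On $[0.62,a]$ we have $Qy^3\ge Q_aa^3\ge0.00281$ and $1-12Q\ge0.755$, so the product is at least $1.05$.

(b) By (a), $F-\frac3{\pi y}$ is convex on $[\frac12,a]$; it vanishes at both endpoints, so it is at most $0$. Since $\partial_y\log|\Delta|=-2\pi\Re E_2$, we get $\partial_yK(\frac12+iy)=-2\pi(F(y)-\frac3{\pi y})\ge0$ there. By \eqref{eq:side}, $K(e^{i\theta})=K(\frac12+\frac i2\tan\frac\theta2)$.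

(c) For $y\ge3/\pi$ use $F>1$. On $[a,3/\pi]$ we have $|F'|\le48\pi\sum n^3Q^n\le48\pi Q/(1-8Q)<0.69$, while $\frac3{\pi y^2}\ge\frac\pi3>1$. So $F-\frac3{\pi y}$ increases from its value $0$ at $a$.

(d) Let $G(y)=\frac3{2\pi}(\frac1y+\frac1a)$. Then $G(a)=F(a)$, $G'(a)=-\frac3{2\pi a^2}=-\frac2\pi=F'(a)$, and $G''=\frac3{\pi y^3}<F''$ by (a). So $F-G$ is strictly convex on $[\frac12,a]$ with a double zero at $a$, hence positive on $[\frac12,a)$. Since $1/t$ is convex, $\log(a/y)=\int_y^adt/t\le\frac12(a-y)(\frac1y+\frac1a)$, which says $\frac3\pi\frac{\log(a/y)}{a-y}\le G(y)$.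
\end{proof}

\section{The landscape of $H_\delta$}\label{sec:landscape}

Four properties of $H_\delta$ control all terms in \eqref{eq:res}. The first bounds the integral over a horizontal line.

\begin{lemma}\label{lem:P1}
For $y\ge\frac12$ and $x\not\equiv x_0\pmod1$ we have $H_\nu(x+iy)<H_\nu(x_0+iy)$.
\end{lemma}

\begin{proof}
On a horizontal line $H_\nu$ is $-\varepsilon\log|\Delta|$ plus a constant. Apply Lemma~\ref{lem:lines}(a) if $\varepsilon=1$ and Lemma~\ref{lem:lines}(b) if $\varepsilon=-1$.
\end{proof}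

By \eqref{eq:deriv} and Lemma~\ref{lem:F}, $\partial_yH_\delta(x_0+iy)$ is negative for $\frac12\le y<\beta$ and positive for $y>\beta$. Hence
\begin{equation}\label{eq:minmax}
c_\delta=\min_{y\ge1/2}H_\delta(x_0+iy)=\min_{y\ge1/2}\ \max_x\ H_\delta(x+iy):
\end{equation}
the height $\beta$ gives the best horizontal contour in the range $y\ge\frac12$ of Lemma~\ref{lem:P1}.

\begin{lemma}\label{lem:P2}
For every $x$, the function $y\mapsto H_\delta(x+iy)$ has positive derivative on $(\beta,\infty)$ and tends to $\infty$. The function $Y_\delta$ is well defined, continuous, even and $1$-periodic; $Y_\delta(x_0)=\beta$, and $Y_\delta(x)>\beta$ for $x\not\equiv x_0$. For $y\ge\beta$ the sign of $H_\delta(x+iy)-c_\delta$ is that of $y-Y_\delta(x)$.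
\end{lemma}

\begin{proof}
Let $y>\beta$. If $\varepsilon=1$, then $\Re E_2(x+iy)\ge E_2(iy)>\delta$. If $\varepsilon=-1$, then $\Re E_2(x+iy)\le F(y)<F(\beta)\le\delta$. In both cases $\partial_yH_\delta>0$ by \eqref{eq:deriv}. By \eqref{eq:H}, $H_\delta\to\infty$ uniformly in $x$; this is where $\delta\ne1$ is needed. By Lemma~\ref{lem:P1}, $H_\delta(x+i\beta)\le c_\delta$ with equality only for $x\equiv x_0$. This gives everything except continuity. If $x_n\to x$, then $Y_\delta(x_n)$ is bounded, and each limit point $y\ge\beta$ solves $H_\delta(x+iy)=c_\delta$, so $y=Y_\delta(x)$.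
\end{proof}

The third property says that among the orbit points above the base height the highest one has the largest residue.

\begin{lemma}\label{lem:P3}
Let $z\in\mathcal F$, $y=\Im z$, let $\gamma$ have $c\ne0$, and suppose $y'=\Im\gamma z\ge\beta$. Then $H_\delta(\gamma z)\le H_\delta(z)$, with equality only if $y'=y$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:orbit}(a), $y'\le y\le1/y'$. Assume $y'<y$; then $y'<1$. By \eqref{eq:KS} we must show $s_\delta(y')<s_\delta(y)$. The difficulty is that $s_\delta$ is not monotone.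

Let $\varepsilon=1$. Then $s_\delta$ is concave and $y\in(y',1/y']$, so it suffices to compare the endpoints. The points $iy'$ and $i/y'$ are equivalent and both have height at least $\beta$, so \eqref{eq:KS} and Lemma~\ref{lem:P2} give $s_\delta(1/y')-s_\delta(y')=H_\delta(i/y')-H_\delta(iy')>0$. Concavity gives $s_\delta(y)>s_\delta(y')$.

Let $\varepsilon=-1$. Then $s_\delta(t)=2\pi\delta t-6\log t$ is convex, and $s_\delta'(t)=2\pi(\delta-\frac3{\pi t})$. If $\delta\le F(a)$, then $\beta\ge a$, and Lemma~\ref{lem:Fcomp}(c) gives $\delta=F(\beta)\ge\frac3{\pi\beta}$; so $s_\delta$ increases strictly on $[\beta,\infty)$. If $\delta\ge F(a)=\frac3{\pi a}$, then $s_\delta$ increases strictly on $[a,\infty)$, which settles the case $y'\ge a$. There remains $\beta\le y'<a\le y$. Lemma~\ref{lem:Fcomp}(d) gives $\delta\ge F(\beta)>\frac3\pi\frac{\log(a/\beta)}{a-\beta}$, that is, $s_\delta(a)-s_\delta(\beta)=2\pi\delta(a-\beta)-6\log(a/\beta)>0$. By convexity $s_\delta(y')<s_\delta(a)\le s_\delta(y)$.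
\end{proof}

The hypothesis $y'\ge\beta$ cannot simply be dropped. For $\varepsilon=1$, $z=iy$ and $\gamma z=i/y$, the difference $s_\delta(1/y)-s_\delta(y)=2\pi\delta(y-1/y)-12\log y$ is positive for large $y$. For $\varepsilon=-1$, $s_\delta(t)\to\infty$ as $t\to0$, so low orbit points beat $z$.

For $\delta>6/\pi$ the point $\tau_0$ is not a saddle. The last property shows that no saddle is needed then.

\begin{lemma}\label{lem:P4}
If $\delta\ge6/\pi$, then $H_\delta>c_\delta$ on $\mathcal F$, $Y_\delta(x)<\sqrt{1-x^2}$ for $|x|\le\frac12$, and $\mathcal C^*_\delta=\overline{\mathcal A}$.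
\end{lemma}

\begin{proof}
Let $z\in\mathcal A$ and $z'=-1/(z+1)=-\frac12+iy'$; by \eqref{eq:side}, $y'\ge\frac12=\beta$. Lemmas \ref{lem:P3} and \ref{lem:P2} give $H_\delta(z)\ge H_\delta(z')\ge c_\delta$. Equality throughout would force $\Im z=y'=\frac12$, which contradicts $\Im z\ge a$. By evenness $H_\delta>c_\delta$ on $\overline{\mathcal A}$, and Lemma~\ref{lem:P2} gives the rest because $a>\beta$.
\end{proof}

\section{Asymptotics of $P$ and the proof of Theorem~\ref{thm:curve}}\label{sec:asym}

Fix a $\delta$-sequence. All estimates hold for all members far enough in the sequence, with constants independent of the member. We use that $L\to\infty$, that $H_\nu\to H_\delta$ uniformly on horizontal strips of bounded height by \eqref{eq:H}, and that only six pairs of functions $A$, $E_{k'}$ occur. Put $U_{k,m}(w)=\frac1L\log|P(w)|$.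

\subsection{Above the level curve the residues dominate}

\begin{proposition}\label{prop:A}
Let $z_*=x_*+iy_*\in\mathcal F$ be non-elliptic with $y_*>Y_\delta(x_*)$. There are a disc $V$ about $z_*$ and $\lambda>0$ such that, uniformly for $z\in V$,
\[
P(j(z))=\sum_{\zeta\in N(z)}\frac{e^{L\Phi_\nu(\zeta)}}{E_{k'}(\zeta)}+O\big(e^{L(H_\nu(z)-\lambda)}\big),
\]
where $N(z)=\{z\}$ if $|z_*|>1$ and $N(z)=\{z,-1/z\}$ if $|z_*|=1$. In particular, if $|z_*|>1$, then $P\circ j$ has no zeros in $V$ and $U_{k,m}(j(z))\to H_\delta(z)$ uniformly on $V$.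
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:P2}, $H_\delta(z_*)>c_\delta=H_\delta(x_0+i\beta)$ and $y_*>\beta$. Choose $h\in(\beta,y_*)$ with $H_\delta(x_0+ih)<H_\delta(z_*)$ such that no orbit point of $z_*$ has height $h$; Lemma~\ref{lem:orbit}(c) excludes only finitely many $h$. Let $\gamma_1,\dots,\gamma_n$ represent the pairs $\pm(c,d)$ with $\Im\gamma z_*>h$, other than $\pm(0,1)$ and, if $|z_*|=1$, $\pm(1,0)$. If $|z_*|=1$, then $0<|x_*|<\frac12$ because $z_*$ is non-elliptic. So in both cases $\Im\gamma_iz_*<y_*$ by Lemma~\ref{lem:orbit}(b), and $H_\delta(\gamma_iz_*)<H_\delta(z_*)$ by Lemma~\ref{lem:P3}.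

Take a closed disc $V$ about $z_*$ without elliptic points. By Lemma~\ref{lem:orbit}(c) only finitely many pairs can reach height $h$ on $V$, and none has $\Im\gamma z_*=h$. After shrinking $V$, the orbit points of $z\in V$ above height $h$ are, modulo $1$, those in $N(z)$ and the $\gamma_iz$, and none has height $h$. By compactness $|j(\tau)-j(z)|$ is bounded below for $\Im\tau=h$, $z\in V$, and $|E_{k'}|$ is bounded above and below on $V$ and its finitely many images. Shrinking $V$ again, there is $\lambda>0$ with $H_\nu(\gamma_iz)\le H_\nu(z)-\lambda$ and $H_\nu(x_0+ih)\le H_\nu(z)-\lambda$ for $z\in V$ and $\nu$ near $\delta$. In \eqref{eq:res} the integral is $O(e^{LH_\nu(x_0+ih)})$ by Lemma~\ref{lem:P1}, and the proposition follows.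
\end{proof}

\begin{proposition}\label{prop:inf}
There is $y_\infty$ such that $P\circ j$ has no zeros with $\Im z\ge y_\infty$.
\end{proposition}

\begin{proof}
Let $\Im z\ge3$ and $h=2$. By Lemma~\ref{lem:orbit}(a), $z$ is the only orbit point modulo $1$ of height at least $2$. Since $j$ is injective modulo $1$ on $\Im\tau>1$ and $|j|\to\infty$ at the cusp, $|j(\tau)-j(z)|$ is bounded below for $\Im\tau=2$, $\Im z\ge3$. So $P(j(z))=e^{L\Phi_\nu(z)}/E_{k'}(z)+O(e^{LH_\nu(x_0+2i)})$. By \eqref{eq:H} there is $y_\infty$ with $H_\nu(z)>H_\nu(x_0+2i)+1$ and $|E_{k'}(z)|\le2$ for $\Im z\ge y_\infty$ and $\nu$ near $\delta$.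
\end{proof}

\begin{lemma}\label{lem:upper}
The functions $U_{k,m}$ are uniformly bounded above on compact subsets of $\mathbb C$.
\end{lemma}

\begin{proof}
For large $R$ the compact set $\{z\in\mathcal F:|j(z)|=R\}$ lies above $\mathcal C^*_\delta$. Finitely many discs from Proposition~\ref{prop:A} cover it, so $U_{k,m}\le M$ on $|w|=R$, and on $|w|\le R$ by the maximum principle for $P$.
\end{proof}

\subsection{Below the level curve the saddle dominates}

An upper bound for the integral no longer suffices: we need its exact order, so the contour must pass through the saddle. The saddle moves with $\nu$, and since nothing is assumed on the rate of $\nu\to\delta$, we use the saddle $\tau_\nu$ of $\Phi_\nu$ itself. The point $z_*$ may be elliptic, so we bound the poles by integrals over small circles.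

\begin{proposition}\label{prop:B}
Let the sequence be non-exceptional, and let $z_*=x_*+iy_*\in\mathcal F$ with $y_*<Y_\delta(x_*)$. There is a disc $V$ about $z_*$ on which $P\circ j$ has no zeros and $U_{k,m}(j(z))\to c_\delta$ uniformly.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:P4}, $\delta<6/\pi$. So $E_2(\tau_0)=\delta$ and $\beta>\frac12$.

\emph{Step 1: every orbit point $\zeta$ of $z_*$ with $\Im\zeta\ge\beta$ has $H_\delta(\zeta)<c_\delta$.} By Lemma~\ref{lem:orbit}(a), $\beta\le\Im\zeta\le y_*<Y_\delta(x_*)$, so $H_\delta(z_*)<c_\delta$ by Lemma~\ref{lem:P2}. Either $\zeta\equiv z_*$ modulo $1$, or $H_\delta(\zeta)\le H_\delta(z_*)$ by Lemma~\ref{lem:P3}. In particular $\tau_0$ is not in the orbit of $z_*$.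

\emph{Step 2: the saddle.} By Lemma~\ref{lem:F}, $E_2(x_0+iy)$ is real and strictly monotone near $\beta$, so for $\nu$ near $\delta$ there is $\tau_\nu=x_0+iy_\nu$ with $E_2(\tau_\nu)=\nu$ and $y_\nu\to\beta$. Then $\Phi_\nu'(\tau_\nu)=0$. The number $b_\nu=-\Phi_\nu''(\tau_\nu)=-4\pi^2\varepsilon\,\mathcal DE_2(\tau_\nu)$ is positive: for $\varepsilon=1$, $\mathcal DE_2=-24\sum n\sigma(n)Q^n<0$; for $\varepsilon=-1$, $\mathcal DE_2=-F'/2\pi>0$. Let $b=b_\delta/2$, so $b_\nu\ge b$ for $\nu$ near $\delta$. The derivative $\Phi_\nu'''$ does not depend on $\nu$; let $6M$ bound it on a fixed closed disc about $\tau_0$. Choose $\xi\in(0,\frac12)$ such that $\xi M\le b/4$ and the closed disc of radius $2\xi$ about $\tau_0$ lies in this fixed disc and contains no orbit point of $z_*$.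

\emph{Step 3: the contour.} By Lemma~\ref{lem:P1}, $H_\delta(x+i\beta)<c_\delta$ for $\xi\le|x-x_0|\le\frac12$. Choose $\eta\in(0,\xi)$ and $\lambda>0$ with $H_\delta\le c_\delta-2\lambda$ on $\{\xi\le|x-x_0|\le\frac12,\ |y-\beta|\le\eta\}$ and with no orbit point of $z_*$ at height $\beta+\eta$. Let $\Gamma_\nu$ be the path over $|x-x_0|\le\frac12$ that has height $y_\nu$ for $|x-x_0|\le\xi$, height $\beta+\eta$ for $|x-x_0|\ge\xi$, and two vertical segments in between. Once $|y_\nu-\beta|\le\eta$, all points on or above $\Gamma_\nu$ lie, modulo $1$, in the fixed closed set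
\[
\Omega=\{y\ge\beta+\eta\}\cup\{|x-x_0|\le\xi,\ |y-\beta|\le\eta\}.
\]
The rectangle lies in the disc of radius $2\xi$ about $\tau_0$, so the orbit points of $z_*$ in $\Omega$ have height greater than $\beta+\eta$; there are finitely many modulo $1$. By Step 1 we can center at them small discs $B_i$, disjoint modulo $1$, with closures in $\{y>\beta+\eta\}$ containing no other orbit point, and with $H_\delta\le c_\delta-2\lambda$ on $\overline{B_i}$ after decreasing $\lambda$. On $\Omega$ minus the discs and their integer translates, $j\ne j(z_*)$; this set is closed and $|j|\to\infty$ at the cusp, so $|j-j(z_*)|\ge2\chi>0$ there. Let $V$ be a disc about $z_*$ on which $|j(z)-j(z_*)|<\chi$. For $z\in V$ all poles of $f_z$ in $\Omega$ lie in the discs, and $|j(\tau)-j(z)|\ge\chi$ on $\Gamma_\nu$ and on each $\partial B_i$. Deforming the contour in \eqref{eq:int} gives $P(j(z))=\int_{\Gamma_\nu}f_z\,d\tau-\sum_i\oint_{\partial B_i}f_z\,d\tau$. On the circles and on $\Gamma_\nu$ outside its central segment, $H_\nu\le c_\delta-\lambda$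 for $\nu$ near $\delta$. Hence
\begin{equation}\label{eq:central}
P(j(z))=\int_{-\xi}^\xi\varphi_z(t)\,e^{L\Phi_\nu(\tau_\nu+t)}\,dt+O(e^{L(c_\delta-\lambda)}),\qquad \varphi_z(t)=\frac{A(\tau_\nu+t)}{j(\tau_\nu+t)-j(z)} .
\end{equation}

\emph{Step 4: Laplace's method.} For real $|t|\le\xi$, Taylor's formula gives $\Phi_\nu(\tau_\nu+t)=\Phi_\nu(\tau_\nu)-\frac12b_\nu t^2+t^3R_\nu(t)$ with $|R_\nu|\le M$. The functions $\varphi_z$ are bounded and Lipschitz on $[-\xi,\xi]$ uniformly in $z\in V$ and $\nu$, since the denominator is at least $\chi$. From $|e^w-1|\le|w|e^{|w|}$ and $M|t|^3\le bt^2/4$,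
\[
\Big|\int_{-\xi}^\xi\varphi_z(t)e^{-Lb_\nu t^2/2}\big(e^{Lt^3R_\nu(t)}-1\big)dt\Big|\ll\int_{\mathbb R}L|t|^3e^{-Lbt^2/4}\,dt=O(L^{-1}),
\]
\[
\int_{-\xi}^\xi|\varphi_z(t)-\varphi_z(0)|\,e^{-Lb_\nu t^2/2}\,dt\ll\int_{\mathbb R}|t|e^{-Lbt^2/2}\,dt=O(L^{-1}),
\]
and $\int_{-\xi}^\xi e^{-Lb_\nu t^2/2}dt=\sqrt{2\pi/(Lb_\nu)}+O(e^{-Lb\xi^2/2})$. So the integral in \eqref{eq:central} equals
\begin{equation}\label{eq:laplace}
e^{L\Phi_\nu(\tau_\nu)}\Big(\sqrt{\frac{2\pi}{Lb_\nu}}\ \frac{A(\tau_\nu)}{j(\tau_\nu)-j(z)}+O(L^{-1})\Big).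
\end{equation}

\emph{Step 5: $A(\tau_0)\ne0$.} The function $A$ vanishes at most at elliptic points. For $\varepsilon=1$, one of $i\beta$ and $i/\beta$ lies in $\mathcal F$, so $\tau_0$ is elliptic only if $\beta=1$, that is, $\delta=3/\pi$; and $E_{14-k'}(i)=0$ means $k'\in\{0,4,8\}$, that is, $4\mid k$. For $\varepsilon=-1$ and $\beta\ge a$ the point $\tau_0$ lies in $\mathcal F$ and is elliptic only if $\beta=a$, that is, $\delta=2\sqrt3/\pi$; and $E_{14-k'}(\rho)=0$ means $k'\in\{0,4,6,10\}$, that is, $k\not\equiv2\pmod6$. For $\frac12<\beta<a$ the point $\tau_0$ is equivalent by \eqref{eq:side} to an interior point of $\mathcal A$ and is not elliptic. So $A(\tau_0)=0$ exactly in the exceptional cases.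

Along a non-exceptional sequence $|A(\tau_\nu)|$ is therefore bounded below, and \eqref{eq:laplace} has modulus of exact order $L^{-1/2}e^{LH_\nu(\tau_\nu)}$. Since $H_\nu(\tau_\nu)\to c_\delta$, it dominates the error in \eqref{eq:central}.
\end{proof}

\begin{remark}
Step 5 is the only place where the exceptional cases matter. In these cases the saddle is an elliptic point at which the leading term of \eqref{eq:laplace} vanishes in the limit, and only Theorem~\ref{thm:curve}(b) is proved here; the full limit set is not settled. This does not affect Theorem~\ref{thm:conj}, which at these two values of $\delta$ uses sequences in the other residue classes.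
\end{remark}

\subsection{Proof of Theorem~\ref{thm:curve}}

\emph{The zeros approach $\mathcal C^*_\delta$.} Let $z_*=x_*+iy_*\in\mathcal F\setminus\mathcal C^*_\delta$. If $z_*$ lies above $\mathcal C^*_\delta$, then $|z_*|>1$ and $y_*>Y_\delta(x_*)$, and Proposition~\ref{prop:A} applies; since that proposition holds for every $\delta$-sequence, this proves (b). If $z_*$ lies below, then $\sqrt{1-x_*^2}\le y_*<Y_\delta(x_*)$, and Proposition~\ref{prop:B} applies. If points of $Z_{k,m}$ stayed at distance at least $\epsilon_0>0$ from $\mathcal C^*_\delta$ along a subsequence, they would be bounded by Proposition~\ref{prop:inf} and would accumulate at such a point $z_*$, near which there are no zeros.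

\emph{Every point of $\mathcal C^*_\delta$ is a limit of zeros.} On the curve itself we have no asymptotics, so we argue indirectly: without zeros near a point of the curve, the limit of $U_{k,m}\circ j$ would be harmonic across the curve, which it is not. The curve $\mathcal C^*_\delta\subset\mathcal F$ is a continuous graph with at most three elliptic points, and the set of limits of zeros is closed, so it suffices to treat a non-elliptic $\zeta\in\mathcal C^*_\delta$. Since $P$ is real, the zero set of $P\circ j$ is invariant under $\mathrm{SL}_2(\mathbb Z)$ and $z\mapsto-\bar z$, hence under the reflections $z\mapsto1/\bar z$ and $z\mapsto\pm1-\bar z$ in the sides of $\mathcal F$. As $\zeta$ is not a corner, a zero near $\zeta$ outside $\mathcal F$ is moved by one reflection fixing $\zeta$ to a zero in $\mathcal F$ near $\zeta$. So it suffices to find zeros of $P\circ j$ in each small disc $V\subset\mathfrak H$ about $\zeta$ without elliptic points, for all but finitely many members of the sequence.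

Suppose that infinitely many members have no zero in $V$. For these, $v_{k,m}=U_{k,m}\circ j$ is harmonic on $V$, and $v_{k,m}\le M$ by Lemma~\ref{lem:upper}. The set $V^+$ of interior points of $\mathcal F$ in $V$ above $\mathcal C^*_\delta$ is open and non-empty, and $v_{k,m}\to H_\delta$ on $V^+$ by Proposition~\ref{prop:A}. Harnack's inequality (on a compact subset of a disc, the maximum of a nonnegative harmonic function is at most a fixed constant times its minimum), applied to $M-v_{k,m}$, shows that the $v_{k,m}$ are locally uniformly bounded. A subsequence then converges locally uniformly to a harmonic function $v$. Harmonic functions are real analytic and $v=H_\delta$ on $V^+$, so $v=H_\delta$ on $V$.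

If $|\zeta|>1$, then $\Im\zeta=Y_\delta(\Re\zeta)>\sqrt{1-(\Re\zeta)^2}$, and $V$ contains a non-empty open set of points of $\mathcal F$ with $y<Y_\delta(x)$. There $v=c_\delta$ by Proposition~\ref{prop:B}. So $H_\delta$ is constant on an open set, and $E_2\equiv\delta$ by \eqref{eq:deriv}, which is false. If $|\zeta|=1$, then $j(1/\bar z)=\overline{j(z)}$ gives $v_{k,m}(1/\bar z)=v_{k,m}(z)$, hence $H_\delta(1/\bar z)=H_\delta(z)$ near $\zeta$, and $\partial_rH_\delta(e^{i\theta})=0$ for $\theta$ in an interval. This contradicts \eqref{eq:radial}. Since $\mathcal C^*_\delta$ is compact, the two statements proved give Hausdorff convergence. \qed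

\section{Comparison with the Szeg\H{o} curve: proof of Theorem~\ref{thm:conj}}\label{sec:conj}

Non-exceptional $\delta$-sequences exist: take $k=12\ell+14$ with $\ell\to\varepsilon\infty$, so that $k\equiv2$ modulo $4$ and modulo $6$, and let $m$ be an integer nearest to $\delta\ell$; then $m\le\delta\ell+\frac12\le\ell$ for large $|\ell|$. By Theorem~\ref{thm:curve}, the conjecture fails for all such sequences if some point of $\mathcal C^*_\delta$ lies off the closed set $\mathcal C_\delta$, and it holds if $\mathcal C^*_\delta=\mathcal C_\delta$ and $\delta\notin\{3/\pi,2\sqrt3/\pi\}$.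

Put $p=|1-\delta|=24\kappa$ and truncate \eqref{eq:H} after $n=1$:
\[
\tilde H=2\pi py+24\varepsilon Q\cos2\pi x,\qquad \tilde c=p-p\log\kappa=\min_{t>0}(-p\log t+24t).
\]
On $\mathcal S_\delta$ the number $z=\varepsilon q/\kappa$ satisfies $\log|z|+1-\Re z=0$; multiplying by $p$ gives
\begin{equation}\label{eq:szego}
\tilde H=\tilde c\ \text{ on }\mathcal S_\delta,\qquad\text{where } Q=\kappa\,u^{-1}(\varepsilon\cos2\pi x)\in[\omega\kappa,\kappa].
\end{equation}
The difference $H_\delta-\tilde H$ starts with $36\varepsilon Q^2\cos4\pi x$. It changes the level at the saddle by about $36\varepsilon\kappa^2$, but the function at the far end $x\equiv x_0+\frac12$, where $Q=\omega\kappa$, by only about $36\varepsilon\omega^2\kappa^2$. So at the far end we expect $Y_\delta>h_\delta$ for $\varepsilon=1$ and $Y_\delta<h_\delta$ for $\varepsilon=-1$. The conjecture survives only when the arc hides both curves.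

We use $0.2784<\omega<0.2785$, $\sigma_{-1}(n)\le n$, and
\begin{equation}\label{eq:quad}
\sum_{n\ge3}nt^n\le\frac{3t^3}{1-4t/3}\le0.02\,t^2,\qquad \sum_{n\ge2}\sigma_{-1}(n)t^n\le1.52\,t^2\qquad(0\le t\le0.0044).
\end{equation}

\subsection{Positive weight: $0<\delta<1$}

\begin{lemma}\label{lem:half}
For $0<\delta<1$ we have $h_\delta(\frac12)<Y_\delta(\frac12)$.
\end{lemma}

\begin{proof}
Let $Q_0=e^{-2\pi\beta}<e^{-\pi}$ and $Q_1=e^{-2\pi h_\delta(1/2)}=\omega\kappa$. The equation $E_2(i\beta)=\delta$ says $\kappa=\sum\sigma(n)Q_0^n$, and $\sum\sigma(n)Q_0^{n-1}\le\sum n^2Q_0^{n-1}=(1+Q_0)/(1-Q_0)^3<1.2<1/\omega$. So $Q_1<Q_0$, that is, $h_\delta(\frac12)>\beta$. With $\Sigma=24\sum_{n\ge2}\sigma_{-1}(n)Q_0^n$, \eqref{eq:szego} and the minimum property of $\tilde c$ give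
\[
H_\delta(\tfrac12+ih_\delta(\tfrac12))=\tilde c+24\sum_{n\ge2}\sigma_{-1}(n)(-Q_1)^n<\tilde c+\Sigma\le-p\log Q_0+24Q_0+\Sigma=c_\delta .
\]
Lemma~\ref{lem:P2} finishes the proof.
\end{proof}

The curve $Y_\delta$ emerges from the arc first at the corner $\rho$, so we study $\psi(\delta)=H_\delta(\rho)-c_\delta$. The definitions of $\beta_\delta>\frac12$ and $c_\delta$, and formula \eqref{eq:minmax}, make sense also for $\delta=0$, because $E_2(i/2)<0$. Let $\delta_a=E_2(ia)$; then $\delta_a<E_2(i)=3/\pi$, and $\beta_\delta<a$ if and only if $\delta<\delta_a$.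

\begin{lemma}\label{lem:psi}
The function $\psi$ has a unique zero $\delta_1$ in $[0,1)$; $0<\delta_1<\delta_a$, $\psi>0$ on $[0,\delta_1)$ and $\psi<0$ on $(\delta_1,1)$.
\end{lemma}

\begin{proof}
\emph{$\psi<0$ if $\delta\ge\delta_a$.} Here $\beta\ge a$. On the line $x=-\frac12$ we have $\partial_yH_\delta=2\pi(F(y)-\delta)>0$ for $y\ge\frac12$, as $F>1>\delta$. So $H_\delta(\rho)\le H_\delta(-\frac12+i\beta)<c_\delta$ by Lemma~\ref{lem:P1}.

\emph{$\psi(0)>0$.} By \eqref{eq:quad} the terms with $n\ge2$ in $H_0(\rho)=\pi\sqrt3+24\sum\sigma_{-1}(n)(-Q_a)^n$ have positive sum, so $H_0(\rho)\ge5.44-24Q_a>5.33$. By \eqref{eq:minmax} and $\Delta(i/2)=2^{12}\Delta(2i)$,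
\[
c_0\le-\log\Delta(i/2)=4\pi-12\log2+24\sum\sigma_{-1}(n)e^{-4\pi n}<4.26 .
\]
In particular $\delta_a>0$.

\emph{$\psi$ decreases strictly on $[0,\delta_a]$.} The function $\beta_\delta$ is differentiable by Lemma~\ref{lem:F}(a). Since $\partial_\delta H_\delta=-2\pi y$ and $\partial_yH_\delta(\tau_0)=0$, we get $\frac d{d\delta}c_\delta=-2\pi\beta_\delta$ and $\psi'(\delta)=-2\pi(a-\beta_\delta)<0$ for $\delta<\delta_a$.
\end{proof}

\emph{The conjecture fails for $\delta_1<\delta<1$.} If $\beta<a$, then $\psi(\delta)<0$ and Lemma~\ref{lem:P2} give $Y_\delta(\frac12)>a$. If $\beta\ge a$, then $Y_\delta(\frac12)>\beta\ge a$. With Lemma~\ref{lem:half}, $Y_\delta(\frac12)>\max(a,h_\delta(\frac12))$. So $-\frac12+iY_\delta(\frac12)$ lies on $\mathcal C^*_\delta$ and not on $\mathcal C_\delta$.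

\emph{The conjecture holds for $0<\delta\le\delta_1$.} On $\mathcal A$ we have $H_\delta=-K+s_\delta(y)$, where $K\le K(\rho)$ by Lemma~\ref{lem:Fcomp}(b) and $s_\delta$ increases on $(0,\frac3{\pi\delta})\supset[a,1]$. So $H_\delta\ge H_\delta(\rho)\ge c_\delta$ on $\mathcal A$, and on $\overline{\mathcal A}$ by evenness. As $a>\beta$, Lemma~\ref{lem:P2} gives $Y_\delta(x)\le\sqrt{1-x^2}$, so $\mathcal C^*_\delta=\overline{\mathcal A}$. By \eqref{eq:h}, $h_\delta$ is even and increasing in $|x|$, so $h_\delta(x)\le h_\delta(\frac12)<Y_\delta(\frac12)\le a\le\sqrt{1-x^2}$ and $\mathcal C_\delta=\overline{\mathcal A}$. No exceptional case occurs since $\delta<3/\pi$.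

\subsection{Negative weight: $\delta>1$}

The number $\delta_S$ is defined so that $h_\delta(0)>1$, which by \eqref{eq:szego} means $\omega\kappa<e^{-2\pi}$, is equivalent to $\delta<\delta_S$. We have $1.16<\delta_S<6/\pi$. We first bound the gap between the two levels.

\begin{lemma}\label{lem:gap}
Let $1<\delta\le\delta_S$ and $Q_0=e^{-2\pi\beta}$. Then $\kappa\le Q_0<0.0069$ and $\tilde c-c_\delta\ge34Q_0^2$.
\end{lemma}

\begin{proof}
We have $\kappa\le e^{-2\pi}/\omega<0.00671$, and $F(\beta)=\delta$ says $\kappa=Q_0-3Q_0^2+4Q_0^3-7Q_0^4+6Q_0^5-\cdots$. From $Q_0\le e^{-\pi}$ and \eqref{eq:tail}, $4Q_0^3>7Q_0^4+0.2Q_0^3$ and $3Q_0^2>4Q_0^3+6Q_0^5+0.2Q_0^3$; hence $Q_0(1-3Q_0)\le\kappa\le Q_0$. Inserting $Q_0<0.0433$ into $Q_0\le\kappa/(1-3Q_0)$ gives $Q_0<0.0078$, and inserting this gives $Q_0<0.0069$. Write $\kappa=Q_0(1-v)$ with $0\le v\le3Q_0$. From $c_\delta=-p\log Q_0+24(Q_0-\frac32Q_0^2+\frac43Q_0^3-\frac74Q_0^4+\cdots)$,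
\[
\tilde c-c_\delta=24\Big[\kappa\big(1-\log(1-v)\big)-Q_0+\tfrac32Q_0^2-\tfrac43Q_0^3+\tfrac74Q_0^4-\cdots\Big].
\]
The tail starting with $\frac74Q_0^4$ is positive because $\sum_{n\ge5}nQ_0^{n-4}<0.04$. By $-\log(1-v)\ge v$ the first term is at least $Q_0(1-v^2)\ge Q_0-9Q_0^3$. So $\tilde c-c_\delta\ge24Q_0^2(\frac32-\frac{31}3Q_0)\ge34Q_0^2$.
\end{proof}

\emph{The conjecture fails for $1<\delta<\delta_S$.} Let $Q_1=e^{-2\pi h_\delta(0)}=\omega\kappa\le0.2785\,Q_0$; in particular $h_\delta(0)>\beta$ and $Q_1<0.002$. By \eqref{eq:szego}, \eqref{eq:quad} and Lemma~\ref{lem:gap},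
\[
H_\delta(ih_\delta(0))=\tilde c-24\sum_{n\ge2}\sigma_{-1}(n)Q_1^n\ge\tilde c-24\cdot1.52\,Q_1^2\ge\tilde c-3Q_0^2>c_\delta .
\]
So $Y_\delta(0)<h_\delta(0)$ by Lemma~\ref{lem:P2}, and $1<h_\delta(0)$. The only point of $\mathcal C_\delta$ over $x=0$ is $ih_\delta(0)$, and the point $i\max(1,Y_\delta(0))$ of $\mathcal C^*_\delta$ is strictly lower. (It may be the elliptic point $i$; Theorem~\ref{thm:curve} still makes it a limit of non-elliptic zeros.)

At $\delta=\delta_S$ the curve $\mathcal S_\delta$ passes through $i$. We must show that it stays below the arc elsewhere, although the arc also descends.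

\begin{lemma}\label{lem:touch}
For $\delta=\delta_S$ we have $\tilde H\ge\tilde c$ on $\overline{\mathcal A}$.
\end{lemma}

\begin{proof}
Here $24e^{-2\pi}=p\omega$ and $\tilde H(i)=\tilde c$. For $z=x+i(1-t)$ with $t=t(x)=1-\sqrt{1-x^2}$,
\[
\tilde H(z)-\tilde H(i)=p\omega\big[1-e^{2\pi t}\cos2\pi x-Ct\big],\qquad C=2\pi/\omega\in(22.56,22.57).
\]
By evenness we must show that the bracket is nonnegative for $0\le x\le\frac12$.

For $0\le x\le\frac14$ we have $t=x^2/(1+\sqrt{1-x^2})\le0.5081x^2$ and $Ct<1$, so
\[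
e^{-2\pi t}(1-Ct)\ge(1-2\pi t)(1-Ct)\ge1-(2\pi+C)t\ge1-14.67x^2 .
\]
On the other hand $\cos2\pi x\le1-19.73x^2+64.95x^4\le1-14.67x^2$, since $64.95x^2\le4.06<5.06$. For $\frac14\le x\le0.28$ we have $\cos2\pi x\le0$ and $Ct\le22.57\cdot0.04<1$.

On an interval $[x_1,x_2]\subset[0.28,0.5]$ the numbers $-\cos2\pi x>0$ and $t$ increase with $x$. Let $0<\lambda\le-\cos2\pi x_1$ and $t(x_2)\le t_2\le0.134$. The bracket is at least $1+\lambda e^{2\pi t}-22.57t$, which decreases in $t\in[0,0.134]$ because $2\pi e^{2\pi t}<15$. So it is at least the value at $t_2$, which is positive on five intervals covering $[0.28,0.5]$: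
\[
\begin{array}{c|c|c|c}
[x_1,x_2]&\lambda&t_2&1+\lambda e^{2\pi t_2}-22.57\,t_2\\ \hline
{[0.28,0.31]}&0.187&0.0493&>0.14\\
{[0.31,0.35]}&0.368&0.0633&>0.11\\
{[0.35,0.40]}&0.587&0.0835&>0.10\\
{[0.40,0.45]}&0.809&0.1070&>0.16\\
{[0.45,0.50]}&0.951&0.1340&>0.18
\end{array}
\]
This proves the lemma.
\end{proof}

\emph{$\mathcal C_\delta=\overline{\mathcal A}$ for $\delta\ge\delta_S$.} Let $\delta=\delta_S$. Then $\partial_y\tilde H=2\pi(p+24Q\cos2\pi x)>0$ for $Q<\kappa$, that is, for $y>y_\kappa=-\frac1{2\pi}\log\kappa=0.796\ldots$, and $y_\kappa<a$. By \eqref{eq:szego}, $h_\delta\ge y_\kappa$, and $\tilde H(x+ih_\delta(x))=\tilde c\le\tilde H(x+i\sqrt{1-x^2})$ by Lemma~\ref{lem:touch}. Hence $h_\delta(x)\le\sqrt{1-x^2}$. By \eqref{eq:h}, $h_\delta(x)$ decreases in $\delta>1$, so this persists for $\delta\ge\delta_S$.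

\emph{$\mathcal C^*_\delta=\overline{\mathcal A}$ for $\delta\ge\delta_S$.} Let $z\in\overline{\mathcal A}$, so that $Q\le Q_a$. At $\delta=\delta_S$ we have $Q_0\ge\kappa>0.0067$, and Lemma~\ref{lem:touch}, \eqref{eq:quad} and Lemma~\ref{lem:gap} give
\[
H_\delta(z)\ge\tilde c-24\cdot1.52\,Q_a^2\ge\tilde c-0.0007>\tilde c-34\,(0.0067)^2\ge c_\delta .
\]
For $\delta_S\le\delta\le6/\pi$ we have $\delta>F(a)=2\sqrt3/\pi\approx1.1027$, so $\beta_\delta<a$. Now $\partial_\delta H_\delta=2\pi y$, $\partial_yH_\delta(\tau_0)=0$, and $\beta_\delta$ is differentiable because $F'<0$; so $\frac d{d\delta}(H_\delta(z)-c_\delta)=2\pi(\Im z-\beta_\delta)>0$. Thus $H_\delta>c_\delta$ on $\overline{\mathcal A}$, and $Y_\delta(x)<\sqrt{1-x^2}$ by Lemma~\ref{lem:P2}. For $\delta\ge6/\pi$ use Lemma~\ref{lem:P4}. No exceptional case occurs since $\delta>2\sqrt3/\pi$, so the conjecture holds for $\delta\ge\delta_S$. This proves Theorem~\ref{thm:conj}. \qed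

\section{Distribution of the zeros: proof of Theorem~\ref{thm:dist}}\label{sec:dist}

Let $\nabla^2$ be the Laplacian in the sense of distributions. Since $\frac1{2\pi}\nabla^2\log|w-w_0|$ is the unit mass at $w_0$, the measure $\mu_{k,m}=\frac1{2\pi}\nabla^2U_{k,m}$ is $\frac1L$ times the counting measure of the roots of $P$. We compute the limit of $U_{k,m}$ and take its Laplacian. Weak convergence cannot tell zeros on the arc from zeros near it; it gives an upper bound in (a), and sign changes give the lower bound.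

\subsection{The limit measure}

For $z=x+iy\in\mathcal F$ put
\[
U(j(z))=H_\delta\big(x+i\max(y,Y_\delta(x))\big),
\]
which is $H_\delta(z)$ if $y\ge Y_\delta(x)$ and $c_\delta$ otherwise. The right side is continuous on $\mathcal F$ and invariant under $z\mapsto-\bar z$. So $U$ is well defined on $\mathbb C$, satisfies $U(\bar w)=U(w)$, and is continuous because $j:\mathcal F\to\mathbb C$ is continuous, proper and onto. The compact set $j(\mathcal C^*_\delta)$ has Lebesgue measure zero, as the smooth image of a continuous graph. Off this set $U_{k,m}\to U$ pointwise by Propositions \ref{prop:A} and \ref{prop:B}.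

We recall the compactness theorem \cite[Theorem 4.1.9]{H}: a sequence of subharmonic functions on a connected open set that is locally uniformly bounded above either tends to $-\infty$ locally uniformly or has a subsequence converging in $L^1_{\mathrm{loc}}$. The $U_{k,m}$ are subharmonic and satisfy the hypothesis by Lemma~\ref{lem:upper}, and no subsequence tends to $-\infty$. So every subsequence has a further one converging in $L^1_{\mathrm{loc}}$, and then one converging almost everywhere; the limit is $U$. Hence $U_{k,m}\to U$ in $L^1_{\mathrm{loc}}$, and $\mu_{k,m}\to\mu=\frac1{2\pi}\nabla^2U$ as distributions. The $\mu_{k,m}$ are positive, have mass $D/L\to|1-\delta|$, and are supported in a fixed compact set by Proposition~\ref{prop:inf}. So $\mu$ is a positive measure of mass $|1-\delta|$, and the convergence holds against all continuous functions. It is supported on $j(\mathcal C^*_\delta)$, since near any other point the $\mu_{k,m}$ eventually vanish.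

\emph{$\mu$ has no atoms.} If $\mu(\{w_0\})=\alpha>0$, then $U-\alpha\log|w-w_0|$ has nonnegative Laplacian, so it agrees almost everywhere with a subharmonic function, which is bounded above near $w_0$. Then $U\le\alpha\log|w-w_0|+O(1)$ almost everywhere near $w_0$, which is impossible for a continuous function.

\emph{A finite set can be discarded.} If $Y_\delta(\cos\theta)=\sin\theta$, then $H_\delta(e^{i\theta})=c_\delta$. The function $\theta\mapsto H_\delta(e^{i\theta})$ is real analytic on $(0,\pi)$, and it is not constant. Indeed, as $\theta\to0$ the point $e^{i\theta}$ is equivalent to $-1/(e^{i\theta}-1)$, of height $\sin\theta/(2-2\cos\theta)\sim1/\theta$, so $K(e^{i\theta})\sim-2\pi/\theta$, while $s_\delta(\sin\theta)=O(|\log\theta|)$; by \eqref{eq:KS}, $|H_\delta(e^{i\theta})|\to\infty$. So the graph of $Y_\delta$ meets $\overline{\mathcal A}$ in a finite set, and $\Theta_\delta$ is a finite union of intervals. We discard these points and the points of $\mathcal C^*_\delta$ with $x\in\{0,\pm\frac12\}$.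

Near a remaining point $z_*$ of $\mathcal C^*_\delta$ the map $j$ is conformal, and the measure $\nabla^2U$ corresponds under $j$ to $\nabla^2(U\circ j)$. Recall the jump formula, which follows from Green's identity on each side: if a continuous function on a disc coincides with harmonic functions $v_+$, $v_-$ of the disc on the two sides of a smooth arc, then its Laplacian is $(\partial_nv_+-\partial_nv_-)\,|dz|$ on the arc, where $n$ is the unit normal pointing to the side of $v_+$.

\emph{On $\mathcal G_\delta$.} Here $z_*$ is interior to $\mathcal F$ and $\Im z_*>\beta$, since $x_*\not\equiv x_0$. By Lemma~\ref{lem:P2}, $\partial_yH_\delta>0$ near $z_*$, so the curve is analytic, with $v_+=H_\delta$ above and $v_-=c_\delta$ below. As the curve is a level curve, $\partial_nH_\delta=|\nabla H_\delta|=|\Phi_\delta'|$. By \eqref{eq:deriv}, $\mu=|E_2-\delta|\,|dz|$ there.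

\emph{On the arc.} Let $z_*=e^{i\theta}$ with $\theta\in\Theta_\delta\cap(\frac\pi2,\frac{2\pi}3)$; the mirror arc has the same image under $j$. Near $z_*$ we have $U(j(z))=H_\delta(z)$ for $|z|\ge1$ and $U(j(z))=U(\overline{j(1/\bar z)})=H_\delta(1/\bar z)$ for $|z|\le1$. The radial derivatives on the circle are $\pm\partial_rH_\delta$, so by \eqref{eq:radial} $\mu=\frac1\pi\varepsilon(6-2\pi\delta\sin\theta)\,d\theta$ there; in particular this density is nonnegative on $\Theta_\delta$.

Since $j(\mathcal G_\delta)$ is disjoint from $[0,1728]=j(\mathcal A)$, we obtain $\mu([0,1728])=|1-\delta|\Lambda(\delta)$, and since $[0,1728]$ is compact,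
\begin{equation}\label{eq:limsup}
\limsup\mu_{k,m}([0,1728])\le|1-\delta|\Lambda(\delta).
\end{equation}

\subsection{Zeros exactly on the arc}

Let $I=[\theta_1,\theta_2]\subset\Theta_\delta\cap(\frac\pi2,\frac{2\pi}3)$. Proposition~\ref{prop:A} applies at each $e^{i\theta}$, $\theta\in I$, and finitely many of its discs cover this arc. Multiply its formula by $\Delta^\ell(z)E_{k'}(z)$. The term $\zeta=z$ becomes $e^{2\pi imz}$. The term $\zeta=-1/z$ becomes $z^{-k}e^{-2\pi im/z}$, because $(\Delta^\ell E_{k'})(-1/z)=z^k(\Delta^\ell E_{k'})(z)$. The error becomes $O(e^{-2\pi m\sin\theta-\lambda L})$, because $|\Delta(z)|^\ell e^{LH_\nu(z)}=|e^{2\pi imz}|$. By \eqref{eq:arc}, for some $\lambda>0$,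
\[
e^{ik\theta/2}g_{k,m}(e^{i\theta})=e^{-2\pi m\sin\theta}\big(2\cos\vartheta(\theta)+O(e^{-\lambda L})\big)\qquad(\theta\in I),
\]
and the left side is real. At least $\frac1\pi|\vartheta(\theta_2)-\vartheta(\theta_1)|-1$ consecutive multiples of $\pi$ lie between $\vartheta(\theta_1)$ and $\vartheta(\theta_2)$. By the intermediate value theorem they are attained, in order, at increasing points of $I$, where the left side has alternating signs. So the number of zeros on $I$ is at least
\[
\frac1\pi\Big|\int_I\Big(\frac k2-2\pi m\sin\theta\Big)d\theta\Big|-2=\frac L\pi\int_I\varepsilon(6-2\pi\delta\sin\theta)\,d\theta-o(L),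
\]
since $k/2=6\varepsilon L+O(1)$ and $m=\varepsilon\nu L$. Exhausting the finitely many intervals of $\Theta_\delta$ by such $I$ gives $\liminf\mu_{k,m}((0,1728))\ge|1-\delta|\Lambda(\delta)$. With \eqref{eq:limsup} and $D/L\to|1-\delta|$ this proves (a), and shows $\mu_{k,m}([0,1728])\to\mu([0,1728])$.

For (b), let $\mu'_{k,m}$ be the restriction of $\mu_{k,m}$ to $[0,1728]$. Every weak limit $\mu'$ of a subsequence is supported on $[0,1728]$, satisfies $\mu'\le\mu$, and has mass $\mu([0,1728])$; so it is the restriction of $\mu$ to $[0,1728]$. Hence $\mu_{k,m}-\mu'_{k,m}$ converges to the restriction of $\mu$ to $j(\mathcal G_\delta)$. Dividing by $D/L$ gives (b).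

\subsection{The case $\delta<1$}

If $\delta\ge3/\pi$, then $Y_\delta\ge\beta\ge1$, so $\Theta_\delta=\varnothing$. If $\delta\le\delta_1$, then $Y_\delta(x)\le\sqrt{1-x^2}$ by Section~\ref{sec:conj}, so $\Theta_\delta$ is $[\frac\pi2,\frac{2\pi}3]$ up to a finite set, and $\int_{\pi/2}^{2\pi/3}(6-2\pi\delta\sin\theta)\,d\theta=\pi-\pi\delta$ gives $\Lambda=1$.

Let $\delta_1<\delta<3/\pi$. On $[\frac\pi2,\frac{2\pi}3]$ the function $H_\delta(e^{i\theta})=-K(e^{i\theta})+s_\delta(\sin\theta)$ decreases strictly, by Lemma~\ref{lem:Fcomp}(b) and because $s_\delta$ increases strictly on $(0,1]\subset(0,\frac3{\pi\delta})$. We have $H_\delta(i)>c_\delta$ since $\beta<1$, and $H_\delta(\rho)<c_\delta$ by Lemma~\ref{lem:psi}. So $\theta_c$ exists and is unique. To pass from the sign of $H_\delta-c_\delta$ to the position relative to $Y_\delta$ we need heights at least $\beta$. If $\theta^*\in(\frac\pi2,\frac{2\pi}3]$ has $\sin\theta^*=\beta$, then $H_\delta(e^{i\theta^*})<c_\delta$ by Lemma~\ref{lem:P1}, so $\theta^*>\theta_c$.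 Hence $\sin\theta>\beta$ on $[\frac\pi2,\theta_c]$, and $[\frac\pi2,\theta_c)\subset\Theta_\delta$ by Lemma~\ref{lem:P2}. For $\theta\ge\theta_c$ we have $H_\delta(e^{i\theta})\le c_\delta$, so either $\beta\le\sin\theta\le Y_\delta(\cos\theta)$ or $\sin\theta<\beta\le Y_\delta(\cos\theta)$; in both cases $\theta\notin\Theta_\delta$. Thus $\Theta_\delta=[\frac\pi2,\theta_c)$, and $\int_{\pi/2}^{\theta_c}(6-2\pi\delta\sin\theta)\,d\theta=6(\theta_c-\frac\pi2)+2\pi\delta\cos\theta_c$ gives (c). \qed

\begin{thebibliography}{9}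

\bibitem{CJ} Liubomir Chiriac and Andrei Jorza, \emph{The variation of zeros of the Miller basis}, arXiv:2605.09731 (2026).

\bibitem{H} H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.

\end{thebibliography}
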